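\title{The number of group-labelable biased graphs}

\begin{abstract}
A biased graph is a graph with a distinguished set of balanced cycles such that no theta-subgraph contains exactly two balanced cycles. Every labeling of the edges of a graph by elements of a group gives a biased graph. We prove that at most $2^{16^n\sqrt{n!}}$ simple biased graphs on $n$ labeled vertices arise in this way. Since there are at least $2^{(n-1)!/2}$ simple biased graphs, the proportion of group-labelable ones tends to zero, which settles a conjecture stated in a paper of Nelson and van der Pol. We also show that the exponent $\frac12$ of $n!$ is correct: the logarithm of the number of group-labelable simple biased graphs is $(n!)^{1/2+o(1)}$. Both bounds reduce to estimating the largest set of cycles of $K_n$ in which the balance of no member is forced by the balance of the others. The upper bound is a double count; the lower bound uses van Kampen diagrams, planar separators and a random set of Hamilton cycles.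
\end{abstract}

\section{Group labelings, biased graphs and the counting problem}\label{sec:intro}

Graphs are finite, a \emph{cycle} is a connected $2$-regular subgraph, $[n]=\{1,\dots,n\}$, and $\log$ is the binary logarithm.

Let $G$ be a graph with vertex set $[n]$ and without loops or multiple edges. A \emph{group labeling} of $G$ is a function $\gamma\colon E(G)\to\Gamma$ to a group $\Gamma$. The \emph{value} of a walk $T=v_0v_1\cdots v_k$ in $G$ is
\[
\gamma(T)=\gamma(v_0v_1)^{a_1}\gamma(v_1v_2)^{a_2}\cdots\gamma(v_{k-1}v_k)^{a_k},\qquad a_i=\begin{cases}\phantom{-}1&\text{if } v_i>v_{i-1},\\ -1&\text{if } v_i<v_{i-1}.\end{cases}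
\]
The order on $[n]$ serves only to give each edge a direction: crossing an edge upward contributes its label, and crossing it downward contributes the inverse. Values multiply when walks are concatenated, and reversing a walk inverts its value. A cycle $C$ is \emph{balanced} with respect to $\gamma$ if the closed walk $v_1v_2\cdots v_kv_1$ that goes once around $C$ has value $1$. Changing the starting vertex conjugates the value and changing the direction inverts it, so balance depends only on $C$. For the trivial group every cycle is balanced; for $\Gamma=\mathbb Z/2\mathbb Z$ the balanced cycles are those with an even number of edges carrying the nonidentity label.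

Suppose that $P$ and $Q$ are internally disjoint paths from $a$ to $b$ whose union is a cycle. Going along $P$ and returning along $Q$ gives the value $\gamma(P)\gamma(Q)^{-1}$, so
\begin{equation}\label{eq:paths}
P\cup Q \text{ is balanced}\iff \gamma(P)=\gamma(Q).
\end{equation}
A \emph{theta-graph} is the union of three internally disjoint paths $T_1,T_2,T_3$ between two distinct vertices; its cycles are the three unions $T_i\cup T_j$. By \eqref{eq:paths} and transitivity of equality, if two of the three cycles are balanced then so is the third.

This property can be taken as an axiom. A \emph{biased graph} is a pair $(G,\mathcal B)$, where $G$ is a graph and $\mathcal B$ is a set of cycles of $G$, called \emph{balanced}, such that no theta-subgraph of $G$ contains exactly two members of $\mathcal B$. It is \emph{simple} if $G$ has no loops or multiple edges. Let $\mathbf B_n$ be the set of simple biased graphs $(G,\mathcal B)$ with $V(G)=[n]$. Such a biased graph is \emph{group-labelable} if $\mathcal B$ is the set of balanced cycles of some group labeling of $G$, and $\mathbf H_n\subseteq\mathbf B_n$ denotes the set of the group-labelable ones.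

How much of the structure of a group labeling does the theta axiom capture? For $n=3$ it captures everything: the only possible cycle is the triangle, a labeling can make it balanced or not, and $\mathbf H_3=\mathbf B_3$. For large $n$ the axiom leaves a great deal of freedom. A theta-subgraph of $K_n$ cannot contain two Hamilton cycles: if $T_1\cup T_2$ and $T_1\cup T_3$ both pass through all $n$ vertices, then $T_3$ and $T_2$ have no internal vertices, so they are two parallel edges. Hence $(K_n,\mathcal B)$ is a biased graph for \emph{every} set $\mathcal B$ of Hamilton cycles. There are $\frac12(n-1)!$ Hamilton cycles, and this gives the lower bound in the known estimate (see \cite{NP})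
\begin{equation}\label{eq:Bn}
2^{\frac12(n-1)!}\;\le\;|\mathbf B_n|\;\le\;2^{\frac12(n-1)!\left(1+12\sqrt{\frac{\log n}{n}}\right)}\qquad(n\ge3).
\end{equation}
At the other extreme, it is known (see again \cite{NP}) that for each $n\ge1$ at most $2^{\frac14n^5\log n}$ simple biased graphs on $[n]$ arise from labelings by abelian groups. The paper \cite{NP} contains the following conjecture.

\medskip
\noindent\textbf{Conjecture.} \emph{$\displaystyle\lim_{n\to\infty}|\mathbf H_n|/|\mathbf B_n|=0$.}
\medskip

The conjecture is plausible, because a labeling consists of only $\binom n2$ group elements while a biased graph on $K_n$ makes $\frac12(n-1)!$ independent choices. This is not an argument, since the group is arbitrary and can itself carry any amount of information. In an abelian group the value of a closed walk is a linear function of its signed edge vector in $\mathbb Z^{E(K_n)}$, a lattice of polynomial rank; in a nonabelian group the order of the edges matters and no such compression is available. One could therefore guess that $\log|\mathbf H_n|$ is polynomial in $n$, as in the abelian case, or that it is comparable to $(n-1)!$. The truth lies halfway between these on the doubly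 logarithmic scale.

\begin{theorem}\label{thm:upper}
For all $n\ge3$, $|\mathbf H_n|\le2^{16^n\sqrt{n!}}$. Consequently
\[
|\mathbf H_n|/|\mathbf B_n|\le2^{\,16^n\sqrt{n!}-\frac12(n-1)!}\longrightarrow0 ,
\]
so the conjecture holds.
\end{theorem}

\begin{theorem}\label{thm:lower}
There are constants $c$ and $n_0$ such that for all $n\ge n_0$,
\[
|\mathbf H_n|\ge2^{(n!)^{1/2-c(\log n)^{-1/3}}},
\]
already among biased graphs on $K_n$. Hence
\[
\lim_{n\to\infty}\frac{\log\log|\mathbf H_n|}{\log(n!)}=\frac12 .
\]
\end{theorem}

For all biased graphs the corresponding limit is $1$, because \eqref{eq:Bn} gives $\log\log|\mathbf B_n|=\log(n!)-O(\log n)$. For those arising from abelian groups it is $0$, because their number lies between $2^{\binom n2}$ (one for each graph, from the trivial group) and $2^{\frac14n^5\log n}$.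

Section~\ref{sec:example} shows on $K_6$ what a group forces beyond the theta axiom and where the square root comes from. Section~\ref{sec:closure} reduces both theorems to estimating one extremal quantity, which Section~\ref{sec:upper} bounds from above and Sections~\ref{sec:diagrams}--\ref{sec:exponent} bound from below. We use the inequality $k!\ge(k/e)^k$, which follows from $e^k\ge k^k/k!$.

\section{Four Hamilton cycles of $K_6$}\label{sec:example}

The theta axiom records transitivity of the equality in \eqref{eq:paths} for three \emph{internally disjoint} paths. In a group labeling, equality of values is transitive among all paths with the same ends, disjoint or not. The following example exploits the difference.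

\begin{example}\label{ex:K6}
In $K_6$ consider four paths from $1$ to $6$,
\[
P_1=1236,\qquad P_2=1326,\qquad Q_1=1456,\qquad Q_2=1546,
\]
and the four Hamilton cycles $C_{ij}=P_i\cup Q_j$. If $C_{21}$, $C_{11}$ and $C_{12}$ are balanced with respect to a labeling $\gamma$, then \eqref{eq:paths} gives
\[
\gamma(P_2)=\gamma(Q_1)=\gamma(P_1)=\gamma(Q_2),
\]
so $C_{22}$ is balanced as well; Figure~\ref{fig:diagram} displays the deduction. Since every set of Hamilton cycles satisfies the theta axiom, $(K_6,\{C_{11},C_{12},C_{21}\})$ is a biased graph that is not group-labelable.
\end{example}

\begin{figure}[ht]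
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1.5pt}]
\node (a) at (0,0) {$1$};
\node (b) at (6,0) {$6$};
\node (p) at (2,1.8) {$3$};  \node (q) at (4,1.8) {$2$};
\node (r) at (2,0.6) {$4$};  \node (s) at (4,0.6) {$5$};
\node (t) at (2,-0.6) {$2$}; \node (u) at (4,-0.6) {$3$};
\node (v) at (2,-1.8) {$5$}; \node (w) at (4,-1.8) {$4$};
\draw (a)--(p)--(q)--(b);
\draw (a)--(r)--(s)--(b);
\draw (a)--(t)--(u)--(b);
\draw (a)--(v)--(w)--(b);
\node[draw=none] at (3,1.2) {$C_{21}$};
\node[draw=none] at (3,0) {$C_{11}$};
\node[draw=none] at (3,-1.2) {$C_{12}$};
\node[draw=none] at (6,1.5) {$C_{22}$};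
\end{tikzpicture}
\caption{Four paths from $1$ to $6$ in $K_6$, drawn apart from one another; from top to bottom they are $P_2=1326$, $Q_1=1456$, $P_1=1236$, $Q_2=1546$. The boundary of each face, including the outer one, is a Hamilton cycle $C_{ij}=P_i\cup Q_j$. If the three bounded faces are balanced in a group labeling, then all four paths have the same value, so the outer face is balanced too.}\label{fig:diagram}
\end{figure}

The same configuration on $n$ vertices, with $n$ even, explains the square root. Fix $a,b\in[n]$ and split the other vertices into two sets $X$ and $Y$ of size $\frac{n-2}2$. There are $p=\left(\frac{n-2}2\right)!$ paths from $a$ to $b$ with interior $X$ and as many with interior $Y$, and they combine into $p^2$ Hamilton cycles. A biased graph may declare any of the $2^{p^2}$ subsets of these cycles balanced. In a group labeling, by \eqref{eq:paths}, the balanced ones are determined by the partition of the $2p$ paths according to their values, and there are at most $(2p)^{2p}$ partitions. The amount of information drops from $p^2$ bits to about $p\log p$ bits, and $p^2$ equals $n!$ up to the factor $n(n-1)\binom{n-2}{(n-2)/2}\le n^22^n$.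

\section{Closed and irredundant sets of cycles}\label{sec:closure}

To count group-labelable biased graphs we must remove the arbitrary group from the definition. For a given set $S$ of cycles there is a universal labeling that balances $S$ and balances nothing else unless it is forced to. From now on $n\ge3$, $E=E(K_n)$, and \emph{cycle} means cycle of $K_n$ unless another graph is named.

Let $F$ be the free group on generators $x_e$, $e\in E$. Recall that its elements are represented uniquely by \emph{reduced} words in the letters $x_e^{\pm1}$, that is, words in which no letter is adjacent to its inverse, and that every function $\gamma\colon E\to\Gamma$ extends to a unique homomorphism $\hat\gamma\colon F\to\Gamma$ with $\hat\gamma(x_e)=\gamma(e)$. For each cycle $C$ fix a starting vertex and a direction, and let $w_C\in F$ be the value of the resulting closed walk under the labeling $e\mapsto x_e$. As a word, $w_C$ has length $|E(C)|$, and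
\begin{equation}\label{eq:once}
\text{for each } e\in E(C),\text{ exactly one letter of } w_C \text{ lies in } \{x_e,x_e^{-1}\}.
\end{equation}
In particular $w_C$ is \emph{cyclically reduced}: all its cyclic permutations are reduced. For any labeling $\gamma$ of $K_n$, the element $\hat\gamma(w_C)$ is the value of the same closed walk under $\gamma$, so $C$ is balanced if and only if $w_C\in\ker\hat\gamma$.

For a set $S$ of cycles let $N_S$ be the normal closure of $\{w_C:C\in S\}$ in $F$, that is, the smallest normal subgroup containing these elements. Let $\Gamma_S=F/N_S=\langle E\mid w_C\ (C\in S)\rangle$, let $\gamma_S\colon E\to\Gamma_S$ be the labeling $e\mapsto x_eN_S$, and define the \emph{closure}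
\[
\operatorname{cl}(S)=\{C: w_C\in N_S\}.
\]
The set $S$ is \emph{closed} if $\operatorname{cl}(S)=S$.

\begin{lemma}\label{lem:closure}
\begin{enumerate}
\item[(a)] $\operatorname{cl}(S)$ is the set of cycles balanced with respect to $\gamma_S$, and $S\subseteq\operatorname{cl}(S)$.
\item[(b)] If $S\subseteq S'$, then $\operatorname{cl}(S)\subseteq\operatorname{cl}(S')$.
\item[(c)] A set $\mathcal B$ of cycles is closed if and only if it is the set of balanced cycles of some group labeling of $K_n$. In particular $\operatorname{cl}(S)$ is closed for every $S$.
\end{enumerate}
\end{lemma}

\begin{proof}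
(a) The extension $\hat\gamma_S$ is the quotient map $F\to F/N_S$, whose kernel is $N_S$, and $w_C\in N_S$ for $C\in S$. (b) We have $N_S\subseteq N_{S'}$. (c) A closed set $\mathcal B$ is the set of balanced cycles of $\gamma_{\mathcal B}$ by (a). Conversely, let $\mathcal B$ be the set of balanced cycles of $\gamma$. Then $\ker\hat\gamma$ is a normal subgroup containing $w_C$ for all $C\in\mathcal B$, so it contains $N_{\mathcal B}$. Thus every $C\in\operatorname{cl}(\mathcal B)$ is balanced with respect to $\gamma$, which means $\operatorname{cl}(\mathcal B)\subseteq\mathcal B$; the reverse inclusion is in (a). The last assertion follows from (a).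
\end{proof}

A closed set need not be small: for the trivial group it consists of all cycles. So we cannot count closed sets by bounding their size. We bound instead the size of a minimal set of cycles that generates a given closed set.

\begin{definition}
A set $S$ of cycles is \emph{irredundant} if $C\notin\operatorname{cl}(S\setminus\{C\})$ for every $C\in S$. Let $\iota_n$ be the largest size of an irredundant set of cycles of $K_n$.
\end{definition}

In Example~\ref{ex:K6} we have $C_{22}\in\operatorname{cl}(\{C_{11},C_{12},C_{21}\})$, since the deduction there applies to the universal labeling; by Lemma~\ref{lem:closure}(b), no irredundant set contains all four cycles $C_{ij}$. The number $\iota_n$ determines $\log|\mathbf H_n|$ up to a polynomial factor, from both sides.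

\begin{proposition}\label{prop:reduction}
Let $h_n$ be the number of members of $\mathbf H_n$ whose underlying graph is $K_n$. Then
\[
2^{\iota_n}\;\le\;h_n\;\le\;|\mathbf H_n|\;\le\;2^{\binom n2}h_n\;\le\;2^{\binom n2}(n!)^{\iota_n}.
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:closure}(c), $h_n$ is the number of closed sets. The second inequality is immediate from the definition of $h_n$.

\emph{First inequality.} Let $R$ be irredundant with $|R|=\iota_n$ and let $S\subseteq R$. If $C\in R\setminus S$, then $\operatorname{cl}(S)\subseteq\operatorname{cl}(R\setminus\{C\})$ by Lemma~\ref{lem:closure}(b), so $C\notin\operatorname{cl}(S)$. Hence $\operatorname{cl}(S)\cap R=S$, and the closed sets $\operatorname{cl}(S)$ with $S\subseteq R$ are pairwise distinct.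

\emph{Third inequality.} Let $(G,\mathcal B)\in\mathbf H_n$ arise from $\gamma\colon E(G)\to\Gamma$, and let $A=E\setminus E(G)$. We extend $\gamma$ to $K_n$ without creating balanced cycles. Label $K_n$ by the group $\Gamma\times\mathbb Z^{A}$, giving $e\in E(G)$ the label $(\gamma(e),0)$ and $e\in A$ the label $(1,\mathbf 1_e)$, where $\mathbf 1_e$ is the basis vector of $e$. A cycle that uses an edge $e\in A$ uses it once, so the $e$-coordinate of its value is $\pm1$ and the cycle is unbalanced. A cycle of $G$ has value $(g,0)$, where $g$ is its value under $\gamma$, so its status is unchanged. Thus $\mathcal B$ is the set of balanced cycles of a labeling of $K_n$, hence closed. There are $2^{\binom n2}$ choices for $G$ and at most $h_n$ for $\mathcal B$.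

\emph{Fourth inequality.} Let $\mathcal B$ be closed. Among the subsets $S\subseteq\mathcal B$ with $\operatorname{cl}(S)=\mathcal B$, of which $\mathcal B$ is one, choose an inclusion-minimal one. If some $C\in S$ had $w_C\in N_{S\setminus\{C\}}$, then $N_{S\setminus\{C\}}=N_S$ and so $\operatorname{cl}(S\setminus\{C\})=\mathcal B$, contrary to minimality. So $S$ is irredundant, and it determines $\mathcal B$. Therefore $h_n$ is at most the number of sets of at most $\iota_n$ cycles. The number of cycles of $K_n$ is
\[
T=\sum_{m=3}^n\binom nm\frac{(m-1)!}2=\sum_{m=3}^n\frac{n!}{2m\,(n-m)!}\le\frac{n!}6\sum_{j\ge0}\frac1{j!}=\frac e6\,n!<n!,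
\]
so $T+1\le n!$. A set of at most $\iota_n$ cycles can be written as a list of length $\iota_n$ whose entries are cycles or a blank symbol, so there are at most $(T+1)^{\iota_n}\le(n!)^{\iota_n}$ such sets.
\end{proof}

\section{Irredundant sets are small}\label{sec:upper}

We bound the members of an irredundant set with a fixed vertex set $W$, and then sum over $W$. The cycles on $W$ are covered by configurations like the one in Section~\ref{sec:example}.

Let $W\subseteq[n]$ with $|W|=m\ge4$, and put
\[
k=\lfloor m/2\rfloor-1,\qquad \ell=m-2-k=\lceil m/2\rceil-1,\qquad p=k!,\qquad q=\ell!,
\]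
so that $1\le k\le\ell$ and $p\le q$. A \emph{block} of $W$ is a pair $(\{a,b\},X)$ with $a\ne b$ in $W$, $X\subseteq W\setminus\{a,b\}$ and $|X|=k$. Given a block, put $Y=W\setminus(X\cup\{a,b\})$, and let $\mathcal P$ and $\mathcal Q$ be the sets of paths from $a$ to $b$ whose sets of internal vertices are exactly $X$ and exactly $Y$, respectively. Then $|\mathcal P|=p$ and $|\mathcal Q|=q$, one path for each ordering of the internal vertices. For $P\in\mathcal P$ and $Q\in\mathcal Q$ the union $P\cup Q$ is a cycle with vertex set $W$, and it determines $P$ and $Q$ as its two arcs between $a$ and $b$. These $pq$ cycles are said to \emph{belong} to the block.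

\begin{lemma}\label{lem:forest}
At most $p+q-1$ members of an irredundant set $S$ belong to a given block.
\end{lemma}

\begin{proof}
Let $H$ be the bipartite graph with parts $\mathcal P$ and $\mathcal Q$ in which $P$ and $Q$ are adjacent when $P\cup Q\in S$. The edges of $H$ correspond bijectively to the members of $S$ that belong to the block, and $H$ has $p+q$ vertices, so it suffices to show that $H$ is a forest. Suppose that an edge $PQ$ lies on a cycle of $H$. Put $C=P\cup Q$, $S'=S\setminus\{C\}$ and $\gamma=\gamma_{S'}$. The rest of the cycle of $H$ is a path $P=T_0,T_1,\dots,T_r=Q$ in $H$ that avoids the edge $PQ$, so $T_{i-1}\cup T_i\in S'$ for each $i$. These cycles are balanced with respect to $\gamma$ by Lemma~\ref{lem:closure}(a), so \eqref{eq:paths} gives $\gamma(T_0)=\gamma(T_1)=\dots=\gamma(T_r)$. By \eqref{eq:paths} again $C$ is balanced, that is, $C\in\operatorname{cl}(S\setminus\{C\})$. This contradicts irredundance.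
\end{proof}

For $m=4$ and $m=5$ we have $p=1$, so $p+q-1=pq$ and the lemma says nothing. For $m=6$ the only possible cycle of $H$ is a $4$-cycle, which is the configuration of Example~\ref{ex:K6}. In general an irredundant set contains a fraction less than $\frac1p+\frac1q$ of each block. This fraction is small only if both sides have many paths, which is why $X$ and $Y$ are taken of nearly equal size. Since all cycles on $W$ belong to the same number of blocks, the fraction transfers to $W$ as a whole.

\begin{lemma}\label{lem:W}
Let $S$ be irredundant, let $W\subseteq[n]$ with $|W|=m\ge3$, and let $S_W$ be the set of members of $S$ with vertex set exactly $W$. Then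
\[
|S_W|\le\frac{(m-1)!}{(\lfloor m/2\rfloor-1)!}.
\]
\end{lemma}

\begin{proof}
For $m=3$ there is one cycle on $W$ and the bound is $2$. Let $m\ge4$. A cycle $C$ with vertex set $W$ belongs to the block $(\{a,b\},X)$ if and only if $X$ is a set of $k$ cyclically consecutive vertices of $C$ and $a,b$ are the two vertices of $C$ next to the ends of this arc; these two vertices are distinct because $k\le m-3$. There are $m$ such sets $X$, so $C$ belongs to exactly $m$ blocks. Let $\beta$ be the number of blocks and $N_m=\frac12(m-1)!$ the number of cycles on $W$. Counting pairs (cycle, block to which it belongs) first over all cycles on $W$ and then over $S_W$, with Lemma~\ref{lem:forest}, gives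
\[
mN_m=\beta pq,\qquad m|S_W|\le\beta(p+q-1).
\]
Dividing,
\[
|S_W|\le N_m\,\frac{p+q-1}{pq}\le N_m\Bigl(\frac1p+\frac1q\Bigr)\le\frac{2N_m}p=\frac{(m-1)!}{k!}.\qedhere
\]
\end{proof}

For $m=6$ we have $p=q=2$, $N_6=60$ and $\beta=\binom62\binom42=90$, and the first inequality in the last display says that an irredundant set contains at most $45$ of the $60$ Hamilton cycles of $K_6$.

\begin{proposition}\label{prop:iota}
For $n\ge3$, $\ \iota_n\le\frac12\,3^n\sqrt{n\cdot n!}$.
\end{proposition}

\begin{proof}
Since $(m-1)-(\lfloor m/2\rfloor-1)=\lceil m/2\rceil$, for $3\le m\le n$ we have
\[
\frac{(m-1)!}{(\lfloor m/2\rfloor-1)!}=\binom{m-1}{\lceil m/2\rceil}\lceil m/2\rceil!\le2^{m-1}\lceil n/2\rceil!.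
\]
Summing Lemma~\ref{lem:W} over all $W$, an irredundant set $S$ satisfies
\[
|S|\le\lceil n/2\rceil!\sum_{m=0}^n\binom nm2^{m-1}=\tfrac12\,3^n\lceil n/2\rceil!.
\]
Finally $\lceil n/2\rceil!\le n\lfloor n/2\rfloor!$ and $\lceil n/2\rceil!\,\lfloor n/2\rfloor!\le n!$, so $(\lceil n/2\rceil!)^2\le n\cdot n!$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
By Propositions~\ref{prop:reduction} and~\ref{prop:iota} and $\log(n!)\le n\log n\le n^2$,
\[
\log|\mathbf H_n|\le\tfrac12n^2+\tfrac12\,3^n\,n^{5/2}\sqrt{n!}.
\]
The function $(\ln x)/x$ has maximum $1/e$, so $n^{5/2}\le e^{5n/(2e)}\le e^n$. As $3e<16$, the second term is at most $\frac12\,16^n\sqrt{n!}$. So is the first, because $n^2\le16^n$. This proves $|\mathbf H_n|\le2^{16^n\sqrt{n!}}$, and the lower bound in \eqref{eq:Bn} gives the estimate for the ratio. Its exponent tends to $-\infty$, because $16^n\sqrt{n!}\to\infty$ and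
\[
\frac{\frac12(n-1)!}{16^n\sqrt{n!}}=\frac{\sqrt{n!}}{2n\,16^n}\ge\frac1{2n}\Bigl(\frac n{256\,e}\Bigr)^{n/2}\longrightarrow\infty.\qedhere
\]
\end{proof}

\section{Well-spread sets of Hamilton cycles are irredundant}\label{sec:diagrams}

For Theorem~\ref{thm:lower} we need an irredundant set of size nearly $\sqrt{n!}$. The difficulty is that irredundance is a statement about all ways of deducing $w_C=1$ from the other relations, not only the chains of paths in Lemma~\ref{lem:forest}. Van Kampen's lemma turns every such deduction into a planar picture like Figure~\ref{fig:diagram}, and planar pictures can be excluded by counting edges.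

\subsection*{Two tools}

A set $\mathcal R$ of cyclically reduced words is \emph{symmetrized} if it is closed under inverses and cyclic permutations. A \emph{diagram} over $F$ is a connected plane graph $D$, possibly with loops and multiple edges, in which every oriented edge $d$ has a label $\phi(d)\in F\setminus\{1\}$ with $\phi(d^{-1})=\phi(d)^{-1}$. The label of a walk is the product of the labels of its edges, and it is read \emph{without cancellation} if the concatenation of the reduced words $\phi(d)$ is reduced. Since $D$ is connected, every face is bounded by a closed walk, its \emph{boundary cycle}. Each edge has two sides and is traversed twice in total by the boundary cycles of all faces, the outer face included. We traverse the boundary cycles of bounded faces clockwise, so that two bounded faces traverse a common edge in opposite directions. The diagram is \emph{reduced} if there are no bounded faces $D_1,D_2$ with a common edge $d$ and boundary cycles $d\delta_1$ and $\delta_2d^{-1}$ such that $\phi(\delta_2)=\phi(\delta_1)^{-1}$. Such a pair of faces would be mirror images of each other across $d$.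

\begin{theorem}[van Kampen's lemma; see {\cite[Ch.~V, \S\S1--2]{LS}}]\label{thm:vK}
Let $\mathcal R\subset F$ be a symmetrized set of cyclically reduced words, and let $w\ne1$ be a reduced word in the normal closure of $\mathcal R$. Then there is a reduced diagram in which the boundary cycle of each bounded face has label in $\mathcal R$ and the boundary cycle of the outer face, from a suitable starting vertex, has label $w$, all these labels being read without cancellation.
\end{theorem}

We may assume that every edge is labeled by a single letter $x_e^{\pm1}$. Indeed, subdivide an edge whose label is a reduced word of length $r$ into $r$ edges carrying its letters. Since there is no cancellation, the boundary cycles then spell their labels letter by letter. The diagram stays reduced: if $d$ has label $uxv$ with $x$ a letter and $f_i=\phi(\delta_i)$, then at the new edge labeled $x$ the two faces read $x(vf_1u)$ and $(u^{-1}f_2v^{-1})x^{-1}$, and $u^{-1}f_2v^{-1}=(vf_1u)^{-1}$ holds if and only if $f_2=f_1^{-1}$.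

Figure~\ref{fig:diagram} is such a diagram if each edge drawn between vertices marked $u<v$ is given the label $x_{uv}$ in the direction from $u$ to $v$; it certifies that $w_{C_{22}}$ lies in the normal closure of the other three words.

\begin{theorem}[Lipton and Tarjan \cite{LT}]\label{thm:LT}
There is an absolute constant $c_0\ge1$ such that for every planar graph on $A$ vertices and every integer $K\ge1$ there is a set of at most $c_0A/\sqrt K$ vertices whose deletion leaves only components with at most $K$ vertices.
\end{theorem}

For $K<A$ this is the theorem of \cite{LT} with vertex costs $1/A$ and threshold $K/A$; for $K\ge A$ nothing needs to be deleted.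

\subsection*{The condition on edge sets}

Consider a diagram with $a$ faces, the outer one included, each spelling the word of a Hamilton cycle. It has $an/2$ edges, and every edge of $K_n$ on one of these Hamilton cycles appears in the label of an edge of the diagram. If the $a$ Hamilton cycles are distinct, they therefore cover at most $an/2$ edges of $K_n$, half of what $a$ edge-disjoint cycles would cover. In Figure~\ref{fig:diagram} the four cycles cover $10\le12$ edges. This suggests forbidding such overlap.

\begin{definition}
Let $K\ge1$ be an integer and $\varepsilon>0$. A set $R$ of Hamilton cycles of $K_n$ is \emph{$(K,\varepsilon)$-spread} if for all $1\le t\le K$ and all distinct $C_1,\dots,C_t\in R$,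
\[
|E(C_1)\cup\dots\cup E(C_t)|\ge\bigl(\tfrac12+\varepsilon\bigr)tn .
\]
\end{definition}

For Hamilton cycles $C_1,\dots,C_t$ define the \emph{overlaps} $\delta_i=\bigl|E(C_i)\cap\bigcup_{j<i}E(C_j)\bigr|$. The cycle $C_i$ adds $n-\delta_i$ new edges to the union, so
\begin{equation}\label{eq:overlap}
|E(C_1)\cup\dots\cup E(C_i)|=in-(\delta_1+\dots+\delta_i)\qquad(1\le i\le t).
\end{equation}

Two obstacles separate the count above from a proof. First, the same cycle may appear on many faces of a diagram. Second, diagrams can be arbitrarily large, while the condition cannot be imposed for all $t$: if $t\ge n-1$, then $(\frac12+\varepsilon)tn>\binom n2=|E|$. The margin $\varepsilon$ handles the second obstacle. It shows that every set of at most $K$ faces has a boundary proportional to its size, and by Theorem~\ref{thm:LT} a planar graph cannot expand in this way once $K$ is large compared with $\varepsilon^{-2}$.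

\begin{lemma}\label{lem:spread}
Let $\varepsilon>0$ and let $K>c_0^2/\varepsilon^2$ be an integer. Every $(K,\varepsilon)$-spread set $R$ of Hamilton cycles of $K_n$ is irredundant.
\end{lemma}

\begin{proof}
Suppose that $C\in R$ and $w_C\in N_S$, where $S=R\setminus\{C\}$. Let $\mathcal R$ be the set of all cyclic permutations of the words $w_{C'}^{\pm1}$ with $C'\in S$; it is symmetrized and its normal closure is $N_S$. Theorem~\ref{thm:vK} with $w=w_C$ gives a reduced diagram $D$ whose edges carry single letters. If an edge of $D$ has label $x_e^{\pm1}$, call $e\in E$ its \emph{type}. Each bounded face spells a cyclic permutation of $w_{C'}^{\pm1}$ for a cycle $C'\in S$, its \emph{color}, which is determined by the face because $E(C')$ is the set of types on its boundary. Give the outer face the color $C$. Let $a$ be the number of faces, the outer face included.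

By \eqref{eq:once}, the boundary cycle of a face of color $C'$ has length $n$, and its types run exactly once through $E(C')$. So no edge of $D$ occurs twice on one boundary cycle: every face has $n$ distinct edges of distinct types, and every edge borders two distinct faces.

\medskip
\noindent\emph{Step 1: faces with a common edge have different colors.} If one of the two faces is the outer face, this holds because $C\notin S$. Suppose that two bounded faces of the same color $C'$ share an edge. Their boundary cycles have labels $xf_1$ and $f_2x^{-1}$ for a letter $x$, and both are cyclic permutations of $w_{C'}^{\pm1}$. Then $xf_1$ and $(f_2x^{-1})^{-1}=xf_2^{-1}$ are cyclic permutations of $w_{C'}^{\pm1}$ that begin with $x$. By \eqref{eq:once} the letter $x$ occurs in exactly one of the words $w_{C'}$ and $w_{C'}^{-1}$, and there only once, so exactly one such permutation begins with $x$. Hence $f_2=f_1^{-1}$, and $D$ is not reduced, a contradiction.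

\medskip
\noindent\emph{Step 2: small sets of faces expand.} For a set $\mathcal F$ of faces let $\partial\mathcal F$ be the set of edges of $D$ with exactly one side in $\mathcal F$. We claim that
\begin{equation}\label{eq:expand}
|\partial\mathcal F|\ge2\varepsilon n|\mathcal F|\qquad\text{whenever } 1\le|\mathcal F|\le K .
\end{equation}
Let $s=|\mathcal F|$ and let $J$ be the number of edges with both sides in $\mathcal F$. Counting sides gives $ns=2J+|\partial\mathcal F|$, so we must show $J\le(\frac12-\varepsilon)ns$. Let $C_1,\dots,C_t\in R$ be the distinct colors occurring in $\mathcal F$, ordered so that their multiplicities satisfy $m_1\ge\dots\ge m_t$, and put $m_{t+1}=0$. Then $\sum_im_i=s$ and $t\le s\le K$. By Step 1, an edge with both sides in $\mathcal F$ borders faces of colors $C_i$ and $C_j$ with $j<i$, and its type lies in $E(C_i)\cap E(C_j)$. Assign the edge to its face of color $C_i$. The edges of a face have distinct types, so a face of color $C_i$ receives at most $\delta_i$ edges, and $J\le\sum_im_i\delta_i$. Put $\Delta_i=\delta_1+\dots+\delta_i$. Since $R$ is $(K,\varepsilon)$-spread, \eqref{eq:overlap} gives $\Delta_i\le(\frac12-\varepsilon)in$ for $i\le t$. We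 control only these partial sums and not the individual $\delta_i$, so we sum by parts; the ordering of the colors makes the coefficients $m_i-m_{i+1}$ nonnegative:
\[
J\le\sum_{i=1}^tm_i\delta_i=\sum_{i=1}^t(m_i-m_{i+1})\Delta_i\le\bigl(\tfrac12-\varepsilon\bigr)n\sum_{i=1}^t(m_i-m_{i+1})\,i=\bigl(\tfrac12-\varepsilon\bigr)n\sum_{i=1}^tm_i=\bigl(\tfrac12-\varepsilon\bigr)ns .
\]
This proves \eqref{eq:expand}.

\medskip
\noindent\emph{Step 3: planarity prevents expansion.} Let $D^*$ be the simple graph on the $a$ faces in which two faces are adjacent if they share an edge of $D$. It is obtained from the planar dual of $D$ by deleting parallel edges, so it is planar. By Theorem~\ref{thm:LT} there is a set $Z$ of at most $c_0a/\sqrt K$ faces such that every component of $D^*-Z$ has at most $K$ vertices. Partition the faces into the vertex sets of these components and the singletons $\{z\}$, $z\in Z$; every part has between $1$ and $K$ elements. An edge of $D$ with both sides outside $Z$ joins two faces of the same component. Hence every edge between different parts has a side in $Z$, and there are at most $n|Z|$ such edges. Each of them lies in $\partial\mathcal F$ for exactly two parts $\mathcal F$,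 and no other edge lies in any $\partial\mathcal F$. Summing \eqref{eq:expand} over the parts,
\[
2\varepsilon na\le\sum_{\text{parts }\mathcal F}|\partial\mathcal F|\le2n|Z|\le\frac{2c_0na}{\sqrt K}.
\]
Thus $\sqrt K\le c_0/\varepsilon$, contrary to the hypothesis on $K$.
\end{proof}

\begin{remark}
Step 1 is where reducedness is needed. Two mirror-image faces of the same color could share $n-1$ edges and have a boundary of two edges only, in violation of \eqref{eq:expand}, and the spread condition, which concerns distinct cycles, would not see them. The restriction to Hamilton cycles enters the proof only through the common length $n$ of all faces.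
\end{remark}

\section{Random sets of Hamilton cycles}\label{sec:random}

Let $N=\frac12(n-1)!$ be the number of Hamilton cycles of $K_n$. We find a large spread set by choosing cycles at random and deleting one cycle from each violating subset. The next lemma shows that, up to factors exponential in $n$, each edge of overlap with a prescribed small edge set costs a factor $1/n$. Consequently $t$ cycles with total overlap $tn/2$ form a fraction of about $n^{-tn/2}$ of all $t$-tuples, and a random set of $M$ cycles is expected to contain about $(Mn^{-n/2})^t$ of them. This is small when $M$ is below $n^{n/2}$, which is $\sqrt{n!}$ up to an exponential factor. So the square root that came from $p+q$ versus $pq$ in the upper bound comes here from the two sides of an edge.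

\begin{lemma}\label{lem:count}
Let $K\ge1$, let $U\subseteq E$ with $|U|\le Kn$, and let $0\le\delta\le n$. At most $2^{(K+4)n}Nn^{-\delta}$ Hamilton cycles $C$ satisfy $|E(C)\cap U|=\delta$.
\end{lemma}

\begin{proof}
There are at most $2^{Kn}$ choices for the set $E(C)\cap U$. We claim that a given set of $\delta$ edges lies in at most $2^n(n-\delta)!$ Hamilton cycles. If $\delta=n$, it lies in at most one. If $\delta<n$ and it lies in some Hamilton cycle, then the spanning subgraph formed by these edges is a disjoint union of $n-\delta$ paths, some possibly single vertices. Every Hamilton cycle containing it is obtained by ordering these paths and choosing a direction for each, which can be done in at most $(n-\delta)!\,2^{n-\delta}$ ways.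

Next, $(n-\delta)!\le n!\,(e/n)^\delta$. This is an equality for $\delta=0$. For $\delta\ge1$ each factor of $\binom n\delta=\prod_{i=0}^{\delta-1}\frac{n-i}{\delta-i}$ is at least $n/\delta$, so
\[
\frac{n!}{(n-\delta)!}=\binom n\delta\,\delta!\ge\Bigl(\frac n\delta\Bigr)^\delta\Bigl(\frac\delta e\Bigr)^\delta=\Bigl(\frac ne\Bigr)^\delta .
\]
With $e^\delta\le4^n$ and $n!=2nN\le2^nN$, the number of cycles in question is at most $2^{Kn}\cdot2^n\cdot2^nN\cdot4^n\,n^{-\delta}=2^{(K+4)n}Nn^{-\delta}$.
\end{proof}

\begin{lemma}\label{lem:random}
Let $0<\varepsilon<\frac14$, and let $K\ge2$ and $n\ge3$ be integers such that $n^\varepsilon\ge2^{K+6}$ and $M:=n^{(\frac12-2\varepsilon)n}\le N$. Then there is a $(K,\varepsilon)$-spread set $R$ of Hamilton cycles of $K_n$ with $|R|\ge M-1$.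
\end{lemma}

\begin{proof}
Let $2\le t\le K$. Call a set of $t$ Hamilton cycles, or an ordered $t$-tuple of distinct Hamilton cycles, \emph{bad} if the union of their edge sets has fewer than $(\frac12+\varepsilon)tn$ elements. By \eqref{eq:overlap}, a tuple $(C_1,\dots,C_t)$ is bad if and only if its overlaps satisfy $\sum_i\delta_i>(\frac12-\varepsilon)tn$. There are at most $(n+1)^t\le2^{nt}$ possible sequences $(\delta_1,\dots,\delta_t)$. Fix one with $\sum_i\delta_i>(\frac12-\varepsilon)tn$ and choose the cycles one after another. Given $C_1,\dots,C_{i-1}$, Lemma~\ref{lem:count} with $U=\bigcup_{j<i}E(C_j)$, which has at most $(t-1)n\le Kn$ elements, leaves at most $2^{(K+4)n}Nn^{-\delta_i}$ choices for $C_i$. Multiplying over $i$ and summing over the sequences, the number of bad $t$-tuples, and hence of bad $t$-sets, is at most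
\[
\Bigl[2^{(K+5)n}\,N\,n^{-(\frac12-\varepsilon)n}\Bigr]^t .
\]

Form a random set $R_0$ by including each Hamilton cycle independently with probability $M/N$, which is at most $1$ by hypothesis. Its expected size is $M$, and it contains a given $t$-set with probability $(M/N)^t$. Since $Mn^{-(\frac12-\varepsilon)n}=n^{-\varepsilon n}$ and $2^{K+5}n^{-\varepsilon}\le\frac12$, the expected number of bad sets contained in $R_0$, over all $2\le t\le K$, is at most
\[
\sum_{t\ge2}\Bigl[2^{(K+5)n}Mn^{-(\frac12-\varepsilon)n}\Bigr]^t=\sum_{t\ge2}\bigl(2^{K+5}n^{-\varepsilon}\bigr)^{nt}\le\sum_{t\ge2}2^{-nt}\le1 .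
\]
Delete from $R_0$ one member of each bad set that it contains. The remaining set $R$ has expected size at least $M-1$, so $|R|\ge M-1$ for some outcome. It contains no bad $t$-set with $2\le t\le K$, and the condition for $t=1$ holds because $\frac12+\varepsilon\le1$.
\end{proof}

\section{The exponent $\frac12$}\label{sec:exponent}

Lemma~\ref{lem:spread} needs $K>c_0^2/\varepsilon^2$, and Lemma~\ref{lem:random} needs $\varepsilon\log n\ge K+6$. The two conditions are compatible when $\varepsilon^3\log n$ is somewhat larger than $c_0^2$, and this is the origin of the term $(\log n)^{-1/3}$.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]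
Put
\[
\varepsilon=\Bigl(\frac{c_0^2+1}{\log n}\Bigr)^{1/3},\qquad K=\lfloor c_0^2/\varepsilon^2\rfloor+1,\qquad M=n^{(\frac12-2\varepsilon)n}.
\]
Choose $n_0\ge3$ so that for $n\ge n_0$ we have $\varepsilon\le\frac18$ and $n^{n/2}\le N$. The second condition holds for large $n$ because $N=\frac{n!}{2n}\ge\frac1{2n}(n/e)^n$ and $(\sqrt n/e)^n\ge2n$ for large $n$. Let $n\ge n_0$. Then $K>c_0^2/\varepsilon^2\ge64$, since $c_0\ge1$, and $M\le n^{n/2}\le N$. Moreover
\[
\varepsilon\log n=\frac{c_0^2+1}{\varepsilon^2}\ge\frac{c_0^2}{\varepsilon^2}+64\ge K+6,
\]
so $n^\varepsilon\ge2^{K+6}$. Lemmas~\ref{lem:random} and~\ref{lem:spread} give an irredundant set of size at least $M-1$, and Proposition~\ref{prop:reduction} gives $\log h_n\ge\iota_n\ge M-1$. Now $M\ge n^{n/4}\ge3^{3/4}\ge2$, so $M-1\ge M/2$. Also $n^n\ge n!$ and $(n!)^\varepsilon\ge n^\varepsilon\ge2$. Therefore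
\[
\log|\mathbf H_n|\ge\log h_n\ge\tfrac12\,n^{(\frac12-2\varepsilon)n}\ge\tfrac12\,(n!)^{\frac12-2\varepsilon}\ge(n!)^{\frac12-3\varepsilon}.
\]
This is the stated lower bound with $c=3(c_0^2+1)^{1/3}$, and since it holds for $h_n$, it holds among biased graphs on $K_n$.

For the limit, $\log(n!)\ge n\log(n/e)$ gives $16^n=2^{4n}\le(n!)^{4/\log(n/e)}$. With Theorem~\ref{thm:upper} we obtain, for $n\ge n_0$,
\[
\frac12-\frac c{(\log n)^{1/3}}\;\le\;\frac{\log\log|\mathbf H_n|}{\log(n!)}\;\le\;\frac12+\frac4{\log(n/e)},
\]
and both bounds tend to $\frac12$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LT}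
Lipton and Tarjan, \emph{Applications of a planar separator theorem}, SIAM J. Comput. 9 (1980).

\bibitem{LS}
Lyndon and Schupp, \emph{Combinatorial Group Theory}.

\bibitem{NP}
Peter Nelson and Jorn van der Pol, \emph{On the number of biased graphs}, arXiv:1807.11383 (2018).

\end{thebibliography}
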